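\title{Accumulation points in the spectrum of a semilinear eigenvalue problem for the fractional Laplacian}

\begin{abstract}
For $s\in(0,1)$ and $q\in(1,2)$ we consider the eigenvalue problem $(-\Delta)^su=\lambda\|u\|_{L^q(\Omega)}^{2-q}|u|^{q-2}u$ in a bounded open set $\Omega\subset\mathbb R^N$, with $u=0$ outside $\Omega$, and ask whether its spectrum is discrete. We show that in general it is not: for every $N\ge2$, $s\in(0,1)$ and $q\in(1,2)$ the spectrum of a ball has an unbounded set of accumulation points. These are the least Rayleigh quotients among functions that are antisymmetric under a dihedral group of large order. The proof combines a minimax principle for an involution with a decay estimate for antisymmetric solutions near the axis of symmetry, obtained from the heat flow in a narrow sector.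
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $N\ge1$, $s\in(0,1)$, and let $\Omega\subset\mathbb R^N$ be a bounded open set. For measurable functions on $\mathbb R^N$ put
\[
\langle u,\varphi\rangle=\int_{\mathbb R^N}\int_{\mathbb R^N}\frac{(u(x)-u(y))(\varphi(x)-\varphi(y))}{|x-y|^{N+2s}}\,dx\,dy,\qquad [u]_s^2=\langle u,u\rangle .
\]
The Gagliardo seminorm $[u]_s$ plays the role of the $L^2$ norm of ``$s$ derivatives'' of $u$; the form $\langle u,\varphi\rangle$ converges absolutely whenever $[u]_s$ and $[\varphi]_s$ are finite. Let $X=\mathcal D^{s,2}_0(\Omega)$ be the completion of $C_0^\infty(\Omega)$ with respect to $[\,\cdot\,]_s$, and write $\|\cdot\|_q$ for the norm of $L^q(\Omega)$.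

Fix $q\in(1,2)$. A real number $\lambda$ is a \emph{$q$-semilinear $s$-eigenvalue} of $\Omega$, or briefly an \emph{eigenvalue}, if there is $u\in X\setminus\{0\}$ with
\begin{equation}\label{eq:weak}
\langle u,\varphi\rangle=\lambda\,\|u\|_q^{2-q}\int_\Omega|u|^{q-2}u\,\varphi\,dx\qquad\text{for all }\varphi\in X .
\end{equation}
The set of all eigenvalues is the \emph{spectrum} of $\Omega$. Equation \eqref{eq:weak} is the weak form of $(-\Delta)^su=\lambda\|u\|_q^{2-q}|u|^{q-2}u$ in $\Omega$, $u=0$ in $\mathbb R^N\setminus\Omega$, for a suitable normalizing constant in the fractional Laplacian; only \eqref{eq:weak} will be used. It is the equation for the critical points of the Rayleigh quotient $[u]_s^2/\|u\|_q^2$, and the choice $\varphi=u$ shows that $\lambda$ is the value of this quotient at $u$. The smallest eigenvalue is therefore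
\[
\lambda_1(\Omega,s,q)=\min_{u\in X\setminus\{0\}}\frac{[u]_s^2}{\|u\|_q^2}.
\]

For $q=2$ equation \eqref{eq:weak} is linear, its solution operator is compact and self-adjoint on $L^2(\Omega)$, and the spectrum is a sequence tending to infinity. For $1<q<2$ and $\partial\Omega$ of class $C^{1,1}$ the following facts are known: $\lambda_1(\Omega,s,q)$ is simple; it is isolated; the higher eigenvalues form a closed set that does not accumulate at $\lambda_1(\Omega,s,q)$; and standard critical point theory yields an unbounded sequence of eigenvalues. (None of this is used below.) All these facts agree with the linear picture, and they suggest that the spectrum should again be discrete. The question we answer comes from \cite{FL}: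

\medskip
\noindent\emph{Let $\Omega$ be a bounded open set with $C^{1,1}$ boundary. Is the spectrum of $\Omega$ discrete, that is, free of accumulation points in $\mathbb R$?}
\medskip

The answer is no in general: discreteness fails for every $N\ge2$, $s\in(0,1)$ and $q\in(1,2)$, already for a ball. To state the result let $N\ge2$, write $x=(x',x'')\in\mathbb R^2\times\mathbb R^{N-2}$, and let $(r,\theta)$ be polar coordinates for $x'$; thus $r$ is the distance from the \emph{axis} $\{x'=0\}$. For $k\ge2$ let $D_k$ be the dihedral group of order $2k$ that acts on $x'$ and is generated by the reflections in the lines $\theta=\pm\frac{\pi}{2k}$. It consists of $k$ rotations and $k$ reflections. A function $u$ is \emph{antisymmetric} if $u\circ g=\det(g)\,u$ for all $g\in D_k$; the basic example is $r^k\cos(k\theta)$. Throughout,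
\[
\beta=\frac{2s}{2-q},\qquad\text{so that}\qquad (q-1)\beta+2s=\beta .
\]

\begin{theorem}\label{thm:main}
Let $N\ge2$, $s\in(0,1)$, $q\in(1,2)$. There is $k_0=k_0(N,s,q)$ such that the following holds for every $k\ge k_0$. Let $\Omega\subset\mathbb R^N$ be a bounded open set, with no assumption on its boundary, that is $D_k$-invariant and meets the axis $\{x'=0\}$. Then
\[
\Lambda_k(\Omega)=\min\Big\{\frac{[u]_s^2}{\|u\|_q^2}:\ u\in X\setminus\{0\}\text{ antisymmetric}\Big\}
\]
is a $q$-semilinear $s$-eigenvalue of $\Omega$, and it is the limit of a sequence of eigenvalues that are strictly smaller than $\Lambda_k(\Omega)$. Moreover,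
\[
\Lambda_k(\Omega)\ge c\,k^{2s}\,\|r^\beta\|_{L^q(\Omega)}^{-(2-q)}\qquad\text{with }c=c(N,s)>0 .
\]
\end{theorem}

\begin{corollary}\label{cor:ball}
Let $N\ge2$, $s\in(0,1)$, $q\in(1,2)$. Let $\Omega\subset\mathbb R^N$ be a ball centered on the axis, or any bounded open set that is invariant under the rotations and reflections of the $x'$-plane and meets the axis. Then the spectrum of $\Omega$ is not discrete. Its set of accumulation points contains $\Lambda_k(\Omega)$ for all $k\ge k_0$, and is infinite and unbounded. Since the spectrum is invariant under translations, the spectrum of every ball has these properties.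
\end{corollary}

\begin{proof}
Such a set satisfies the hypotheses of Theorem~\ref{thm:main} for every $k$. Hence each $\Lambda_k(\Omega)$ with $k\ge k_0$ is an accumulation point of the spectrum, and $\Lambda_k(\Omega)\ge c_\Omega k^{2s}\to\infty$, where $c_\Omega=c\,\|r^\beta\|_{L^q(\Omega)}^{-(2-q)}>0$ does not depend on $k$.
\end{proof}

A ball has smooth boundary, so discreteness, as a statement about all admissible $N$ and $\Omega$, is false. The argument uses symmetry and $N\ge2$; it decides neither the case $N=1$ nor the case of domains without symmetry.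

Section~\ref{sec:energy} translates eigenvalues into critical values of an energy $F$, and Section~\ref{sec:mechanism} exhibits the mechanism of accumulation in a model where everything is explicit. Section~\ref{sec:minimax} reduces the theorem to finding infinitely many directions in which $F$ decreases from an antisymmetric minimizer $w$. Sections~\ref{sec:heat}--\ref{sec:decay} prove that $w$ is very small near the axis, and Section~\ref{sec:descent} turns this smallness into the required directions. From now on $N\ge2$, so $N>2s$, and $\Omega$ is bounded and open.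

\section{Eigenvalues as critical values}\label{sec:energy}

\subsection*{The space $X$}
Let $H^s=H^s(\mathbb R^N)$ be the Hilbert space of all $u\in L^2(\mathbb R^N)$ with $[u]_s<\infty$. With the unitary Fourier transform, Plancherel's theorem applied to $u(\cdot+h)-u$ and $\varphi(\cdot+h)-\varphi$ gives
\begin{equation}\label{eq:fourier}
\langle u,\varphi\rangle=\kappa\int_{\mathbb R^N}|\xi|^{2s}\,\hat u\,\overline{\hat\varphi}\,d\xi\quad(u,\varphi\in H^s),\qquad \kappa=\kappa(N,s)=\int_{\mathbb R^N}\frac{2-2\cos h_1}{|h|^{N+2s}}\,dh ,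
\end{equation}
because $\int|e^{i\xi\cdot h}-1|^2|h|^{-N-2s}\,dh=\kappa|\xi|^{2s}$ by rotation and scaling.

Let $B$ be a ball disjoint from $\Omega$ and $L=\operatorname{diam}(\Omega\cup B)$. For $u\in C_0^\infty(\Omega)$, restricting the double integral to $\Omega\times B$ gives $[u]_s^2\ge|B|L^{-N-2s}\|u\|_2^2$. So $[\,\cdot\,]_s$ is equivalent to the $H^s$ norm on $C_0^\infty(\Omega)$, and $X$ is the closure of $C_0^\infty(\Omega)$ in $H^s$: a separable Hilbert space, with inner product $\langle\cdot,\cdot\rangle$, of functions that vanish a.e.\ outside $\Omega$. The embedding $X\to L^2(\Omega)$ is compact. Indeed, if $u_n\rightharpoonup0$ in $X$, then $\hat u_n\to0$ pointwise and $|\hat u_n|\le C\|u_n\|_1\le C'$, so $\int_{|\xi|\le M}|\hat u_n|^2\to0$ for each $M$, while $\int_{|\xi|>M}|\hat u_n|^2\le\kappa^{-1}M^{-2s}[u_n]_s^2$. Since $\Omega$ is bounded and $q<2$, the embedding $X\to L^q(\Omega)$ is compact as well.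

When $\partial\Omega$ is irregular, we cannot test membership in $X$ by asking only that an $H^s$ function vanish outside $\Omega$. The following criterion is all we shall need.

\begin{lemma}\label{lem:lattice}
If $v\in X$, $\varphi\in H^s$ and $|\varphi|\le|v|$ a.e., then $\varphi\in X$.
\end{lemma}

\begin{proof}
For $a\in\mathbb R$, $b\ge0$ let $\Pi(a,b)=\max\{-b,\min\{a,b\}\}$, the point of $[-b,b]$ nearest to $a$. Since $\min$ and $\max$ are $1$-Lipschitz for the maximum norm of $\mathbb R^2$,
\[
|\Pi(a,b)-\Pi(a',b')|\le\max\{|a-a'|,|b-b'|\}.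
\]
Take $v_n\in C_0^\infty(\Omega)$ with $v_n\to v$ in $H^s$ and put $\varphi_n=\Pi(\varphi,|v_n|)$. The Lipschitz bound gives $[\varphi_n]_s^2\le[\varphi]_s^2+[v_n]_s^2$, and $|\varphi_n|\le|v_n|$. Thus $(\varphi_n)$ is bounded in $H^s$, and each $\varphi_n$ has compact support in $\Omega$, so it lies in $X$ as the $H^s$ limit of its mollifications. Since $\varphi=\Pi(\varphi,|v|)$, we have $|\varphi_n-\varphi|\le\big||v_n|-|v|\big|\to0$ in $L^2$. Hence $\varphi_n\rightharpoonup\varphi$ in $H^s$, and $\varphi\in X$ because a closed subspace is weakly closed.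
\end{proof}

\subsection*{The energy}
Both sides of \eqref{eq:weak} are homogeneous of degree one in $u$, so eigenfunctions can be rescaled. The normalization $\lambda\|u\|_q^{2-q}=1$ removes the norm from the equation and leads to
\[
F(u)=\frac12[u]_s^2-\frac1q\int_\Omega|u|^q\,dx,\qquad u\in X .
\]
Recall that a $C^1$ functional on a Hilbert space satisfies the \emph{Palais--Smale condition} if every sequence $(u_n)$ with $F(u_n)$ bounded and $\nabla F(u_n)\to0$ has a convergent subsequence. Let
\[
\Phi(\lambda)=-\frac{2-q}{2q}\,\lambda^{-\frac q{2-q}},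
\]
an increasing homeomorphism from $(0,\infty)$ onto $(-\infty,0)$.

\begin{lemma}\label{lem:energy}
\begin{enumerate}
\item[(a)] $F$ is of class $C^1$, bounded below, coercive, weakly lower semicontinuous, and satisfies the Palais--Smale condition. A function $u\in X$ is a critical point if and only if $\langle u,\varphi\rangle=\int_\Omega|u|^{q-2}u\varphi$ for all $\varphi\in X$.
\item[(b)] If $u\ne0$ is a critical point, then $\lambda=\|u\|_q^{q-2}$ is an eigenvalue and $F(u)=\Phi(\lambda)$. Every eigenvalue arises in this way.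
\item[(c)] For $u\in X\setminus\{0\}$, $\ \min_{t>0}F(tu)=\Phi\big([u]_s^2/\|u\|_q^2\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $j(a)=|a|^{q-2}a$ satisfies $|j(a)-j(b)|\le2|a-b|^{q-1}$ (treat $ab\ge0$ and $ab<0$ separately, using $0<q-1<1$). With $q'=q/(q-1)$ this gives $\|j(u)-j(v)\|_{q'}\le2\|u-v\|_q^{q-1}$, and by the mean value theorem $\big|\frac1q|a+b|^q-\frac1q|a|^q-j(a)b\big|\le2|b|^q$. Since $q>1$, the functional $u\mapsto\frac1q\int|u|^q$ is therefore $C^1$ on $L^q(\Omega)$ with derivative $j(u)$. So $F$ is $C^1$ and $\nabla F=\mathrm{Id}-K$, where $K(u)\in X$ represents $\varphi\mapsto\int_\Omega j(u)\varphi$. As $\|u\|_q^q\le C[u]_s^q$ and $q<2$, $F$ is bounded below and coercive. It is weakly lower semicontinuous because the norm is, and the $L^q$ term is weakly continuous by compactness of the embedding. The map $K$ is the composition of the compact embedding $X\to L^q$, the continuous map $j:L^q\to L^{q'}$, and a bounded linear map $L^{q'}\to X$; hence $(K(u_n))$ has a convergent subsequence whenever $(u_n)$ is bounded.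 If $F(u_n)$ is bounded and $\nabla F(u_n)\to0$, then $(u_n)$ is bounded by coercivity, and $u_n=\nabla F(u_n)+K(u_n)$ has a convergent subsequence.

(b) A critical point $u\neq0$ satisfies \eqref{eq:weak} with $\lambda\|u\|_q^{2-q}=1$. Testing with $u$ gives $[u]_s^2=\|u\|_q^q$, so $F(u)=-\frac{2-q}{2q}\|u\|_q^q=\Phi(\lambda)$. Conversely, an eigenvalue $\lambda$ is a Rayleigh quotient, hence positive, and a multiple of its eigenfunction satisfies $\lambda\|u\|_q^{2-q}=1$.

(c) With $A=[u]_s^2$ and $B=\|u\|_q^q$, the function $\frac12At^2-\frac1qBt^q$ is minimal at $t^{2-q}=B/A$, with value $-\frac{2-q}{2q}B^{2/(2-q)}A^{-q/(2-q)}=\Phi(A/B^{2/q})$.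
\end{proof}

So $\Phi$ maps the spectrum bijectively onto the set of negative critical values of $F$, and $\lambda\to\infty$ corresponds to $F\to0$. The question becomes: \emph{can the critical values of $F$ accumulate at a negative level?}

\section{The mechanism}\label{sec:mechanism}

That critical values accumulate at $0=F(0)$ is the kind of conclusion given by Clark's theorem, by means of the involution $u\mapsto-u$. The origin is the fixed point of this involution, and $F<0$ on small spheres in finite-dimensional subspaces of any dimension, because $t^q$ dominates $t^2$ for small $t$. The same can happen at a critical point other than the origin, as a decoupled model shows.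

\begin{example}\label{ex:model}
Let $\mu_j>0$ with $\sum_{j\ge1}\mu_j^{-q/(2-q)}<\infty$, let $H$ be the Hilbert space of real sequences with $\sum\mu_ju_j^2<\infty$, and let
\[
F_0(u)=\sum_{j\ge1}\Big(\frac12\mu_ju_j^2-\frac1q|u_j|^q\Big).
\]
The series converges, since $\sum|u_j|^q\le(\sum\mu_ju_j^2)^{q/2}(\sum\mu_j^{-q/(2-q)})^{(2-q)/2}$ by H\"older's inequality. The linear problem $\mu_ju_j=\lambda u_j$ has the discrete spectrum $\{\mu_j\}$. The critical points of $F_0$ solve $\mu_ju_j=|u_j|^{q-2}u_j$, so that $u_j\in\{0,\pm\mu_j^{-1/(2-q)}\}$ for each $j$. Every such choice lies in $H$, and if $J$ is the set of indices with $u_j\neq0$, then $F_0(u)=\sum_{j\in J}\Phi(\mu_j)$. As in Lemma~\ref{lem:energy}(b), the eigenvalues of $\mu_ju_j=\lambda\|u\|_{\ell^q}^{2-q}|u_j|^{q-2}u_j$ are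
\[
\lambda_J=\Big(\sum_{j\in J}\mu_j^{-q/(2-q)}\Big)^{-(2-q)/q},\qquad \emptyset\ne J\subset\{1,2,\dots\}.
\]
In particular $\lambda_{\{1,j\}}<\lambda_{\{1\}}=\mu_1$ and $\lambda_{\{1,j\}}\to\mu_1$ as $j\to\infty$: the eigenvalue $\mu_1$ is a limit of smaller eigenvalues. If $\mu_j^{-q/(2-q)}=2^{-j}$, binary expansions show that the spectrum is all of $[1,\infty)$.
\end{example}

The model is too crude in one respect: its smallest eigenvalue is not isolated. A nonlocal equation also does not decouple. What we can hope to keep is a description of the accumulation at $\mu_1$ that does not use decoupling. Let $\tau(u_1,u_2,u_3,\dots)=(u_1,-u_2,-u_3,\dots)$. Then $F_0\circ\tau=F_0$; the critical point $w=(\mu_1^{-1/(2-q)},0,0,\dots)$ minimizes $F_0$ among the fixed points of $\tau$; and for every $m$ we have $F_0<F_0(w)$ on a small sphere around $w$ in the coordinates $u_2,\dots,u_{m+1}$, on which $\tau$ acts as the antipodal map. Proposition~\ref{prop:minimax} below shows that these three properties, with compactness, force critical values to accumulate at $F_0(w)$.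 The pair $(\tau,w)$ takes the place of the pair $(-\mathrm{Id},0)$.

In the model $w$ vanishes in the directions reversed by $\tau$. For $F$ we shall only know that $w$ is small near the axis, so we must ask how small is small enough. If $\tau$ is a linear isometry with $F\circ\tau=F$, $\tau w=w$ and $\tau\varphi=-\varphi$, then $F(w+\varphi)=F(w-\varphi)$, and averaging the two values with the parallelogram law gives
\begin{equation}\label{eq:average}
F(w+\varphi)-F(w)=\frac12[\varphi]_s^2-\frac1{2q}\int_\Omega\big(|w+\varphi|^q+|w-\varphi|^q-2|w|^q\big)\,dx .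
\end{equation}
The one-variable analogue of the right-hand side, $t\mapsto\frac12\mu t^2-\frac1{2q}(|b+t|^q+|b-t|^q-2|b|^q)$ with $b\neq0$, has second derivative $\mu-(q-1)|b|^{q-2}$ at $t=0$. This is negative exactly when $|b|<((q-1)/\mu)^{1/(2-q)}$. For a bump $\varphi$ at length scale $\rho$, the ratio $\mu=[\varphi]_s^2/\|\varphi\|_2^2$ is proportional to $\rho^{-2s}$, so the threshold for $|w|$ is a constant times $\rho^{2s/(2-q)}=\rho^\beta$. The same exponent governs the scaling of the equation: if $(-\Delta)^su=|u|^{q-2}u$, then $\rho^\beta u(\cdot/\rho)$ solves the same equation, because $\beta-2s=(q-1)\beta$.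

Suppose now that $|w|\le\varepsilon r^\beta$. Then $|w|^{q-2}\ge\varepsilon^{q-2}r^{-2s}$, and to second order \eqref{eq:average} is bounded by $\frac12\big([\varphi]_s^2-(q-1)\varepsilon^{q-2}\int r^{-2s}\varphi^2\big)$. Both terms scale by the same factor under dilations centered on the axis. If $\varepsilon$ is small, the form is negative on one bump, hence on all its dilates, which are almost orthogonal when their scales are well separated. This supplies infinitely many directions of descent.

It remains to find $w$ with $|w|\le\varepsilon r^\beta$ and $\varepsilon$ small. An antisymmetric function changes sign across $k$ hyperplanes through the axis and is determined by its values in a sector whose width at distance $r$ from the axis is about $\pi r/k$. Solving $(-\Delta)^sv=f$ in the antisymmetric class should therefore gain the factor $(r/k)^{2s}$. A bound $|w|\le Mr^\gamma$ then improves to $|w|\le Ck^{-2s}M^{q-1}r^{(q-1)\gamma+2s}$, and the iteration converges to $\gamma=\beta$ and $M=(Ck^{-2s})^{1/(2-q)}$, which is small for large $k$. Sections~\ref{sec:heat}--\ref{sec:decay}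 make this precise.

\section{Minimax below the fixed space of an involution}\label{sec:minimax}

\subsection*{The abstract principle}
Let $H$ be a separable real Hilbert space and $\tau$ a linear isometry of $H$ with $\tau^2=\mathrm{Id}$. Then $H=H^+\oplus H^-$ orthogonally, with $\tau=\pm1$ on $H^\pm$; we write $u=u^++u^-$, so $\tau u=u^+-u^-$. For a $\tau$-invariant set $A\subset H\setminus H^+$ the \emph{genus} $\gamma(A)$ is the least integer $m\ge0$ for which there is a continuous map $\Theta:A\to\mathbb R^m\setminus\{0\}$ with $\Theta(\tau u)=-\Theta(u)$; we put $\gamma(\emptyset)=0$, and $\gamma(A)=\infty$ if there is no such $m$. Fixed points of $\tau$ are excluded because $\tau u=u$ would force $\Theta(u)=0$. The Borsuk--Ulam theorem states that there is no continuous odd map $\mathbb S^{m-1}\to\mathbb R^l\setminus\{0\}$ with $l<m$; so a set on which $\tau$ acts like the antipodal map on $\mathbb S^{m-1}$ has genus at least $m$. Call $A$ \emph{admissible} if it is compact, $\tau$-invariant and contained in $H\setminus H^+$.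

\begin{proposition}\label{prop:minimax}
Let $F\in C^1(H)$ be bounded below, coercive, weakly lower semicontinuous, satisfy the Palais--Smale condition and $F\circ\tau=F$. Let $c_+=\inf_{H^+}F$. Suppose that for every $m\ge1$ there is an admissible set $A_m\subset\{F<c_+\}$ with $\gamma(A_m)\ge m$. Then $F$ has critical values $c_j<c_+$ with $c_j\to c_+$.
\end{proposition}

\begin{proof}
For $j\ge1$ let $c_j=\inf\{\max_AF: A\text{ admissible},\ \gamma(A)\ge j\}$. Then $-\infty<c_j\le\max_{A_j}F<c_+$.

\emph{The levels $c_j$ tend to $c_+$.} The point is that a sublevel set strictly below $c_+$ stays away from $H^+$ even in the weak topology, so that finitely many coordinates of $u^-$ suffice to see that $u^-\ne0$. The map $u\mapsto u^-$ shows that $\gamma(A)\le\dim H^-$ for admissible $A$, so $H^-$ is infinite-dimensional. Let $Q_n$ be the orthogonal projection of $H^-$ onto the span of the first $n$ vectors of an orthonormal basis. Fix $\delta>0$ and let $Z=\{F\le c_+-\delta\}$, a bounded set. We claim that there is $n$ with $Q_nu^-\ne0$ for all $u\in Z$.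 Otherwise there are $u_n\in Z$ with $Q_nu_n^-=0$ for every $n$, and $u_n\rightharpoonup u$ along a subsequence. For fixed $l$ we have $Q_lu_n^-=0$ when $n\ge l$, so $Q_lu^-=0$. Hence $u^-=0$, that is, $u\in H^+$, whereas $F(u)\le c_+-\delta$ by weak lower semicontinuity; this contradicts the definition of $c_+$. With this $n$, the map $u\mapsto Q_nu^-$ shows that $\gamma(A)\le n$ for every admissible $A\subset Z$. If $j>n$, an admissible set of genus at least $j$ is not contained in $Z$, so $c_j\ge c_+-\delta$.

\emph{Each $c_j$ is a critical value.} Suppose that $c=c_j$ is not. By the Palais--Smale condition there are $\varepsilon,\nu>0$ with $\|\nabla F\|\ge\nu$ on $\{|F-c|\le2\varepsilon\}$; otherwise a sequence with $F(u_n)\to c$, $\nabla F(u_n)\to0$ would accumulate at a critical point at level $c$. We push $\{F\le c+\varepsilon\}$ below the level $c-\varepsilon$ by a flow that commutes with $\tau$. Since $\nabla F$ is only continuous, it has to be replaced by a locally Lipschitz field $Y$ on the open set $H_*=\{\nabla F\ne0\}$ with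
\begin{equation}\label{eq:pseudo}
\|Y(u)\|\le2\|\nabla F(u)\|,\qquad \langle\nabla F(u),Y(u)\rangle\ge\|\nabla F(u)\|^2 .
\end{equation}
For $u_0\in H_*$ the constant vector $\frac32\nabla F(u_0)$ satisfies \eqref{eq:pseudo} strictly at $u_0$, hence for all $u$ in a neighborhood of $u_0$. Take a locally finite open refinement $(N_i)$ of this cover of the metric space $H_*$, with corresponding vectors $y_i$, and let $Y=\sum_i\rho_iy_i$, where $\rho_i=d_i/\sum_ld_l$ and $d_i$ is the distance from the complement of $N_i$. The $\rho_i$ form a locally Lipschitz partition of unity, and the conditions \eqref{eq:pseudo} are convex in $Y(u)$, so $Y$ satisfies them. Differentiating $F\circ\tau=F$ gives $\nabla F(\tau u)=\tau\nabla F(u)$, so $u\mapsto\tau Y(\tau u)$ satisfies \eqref{eq:pseudo} too. Replacing $Y$ by $\frac12(Y(u)+\tau Y(\tau u))$ we may assume $Y(\tau u)=\tau Y(u)$. By Cauchy--Schwarz, \eqref{eq:pseudo} implies $\|Y\|\ge\|\nabla F\|$.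

Let $\zeta\in C_c^\infty((c-2\varepsilon,c+2\varepsilon);[0,1])$ with $\zeta=1$ on $[c-\varepsilon,c+\varepsilon]$. The field $-\zeta(F)\,Y/\|Y\|^2$, extended by $0$, is locally Lipschitz on $H$, bounded by $1/\nu$, and commutes with $\tau$. Its flow is therefore global, continuous, and, by uniqueness, commutes with $\tau$. Along the flow, \eqref{eq:pseudo} gives $\frac d{dt}F\le-\frac14\zeta(F)$. Let $\eta$ be the time-$8\varepsilon$ map. A trajectory that starts in $\{F\le c+\varepsilon\}$ and stays in $\{F>c-\varepsilon\}$ up to time $8\varepsilon$ would lose at least $2\varepsilon$ in $F$, which is absurd; as $F$ does not increase, $\eta$ maps $\{F\le c+\varepsilon\}$ into $\{F\le c-\varepsilon\}$. The latter set is disjoint from $H^+$ because $c<c_+=\inf_{H^+}F$.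

Choose an admissible $A$ with $\gamma(A)\ge j$ and $\max_AF\le c+\varepsilon$. Then $\eta(A)$ is admissible. Any map $\Theta$ for $\eta(A)$ yields the map $\Theta\circ\eta$ for $A$, so $\gamma(\eta(A))\ge j$. But $\max_{\eta(A)}F\le c-\varepsilon<c_j$, a contradiction.
\end{proof}

Both halves of the proof use that $c_+$ is the \emph{infimum} of $F$ on $H^+$. This is why $w$ has to be a minimizer in its symmetry class and not merely a symmetric critical point.

\subsection*{The dihedral setting}
Let $k\ge2$ and let $\Omega$ be $D_k$-invariant and meet the axis. Let $D_k^+\subset D_k$ be the subgroup of rotations and fix a reflection $R\in D_k$. The maps $u\mapsto\pm u\circ g$, $g\in D_k$, are isometries of $X$ that preserve $F$. The natural involution is $\tau u=-u\circ R$. On all of $X$ its fixed points are the functions that are odd under the single reflection $R$, and $k$ would play no role. We therefore restrict $\tau$ to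
\[
X_0=\{u\in X:\ u\circ g=u\text{ for all }g\in D_k^+\}.
\]
If $u\in X_0$ and $g\in D_k^+$, then $RgR^{-1}\in D_k^+$, so $u\circ R\circ g=u\circ(RgR^{-1})\circ R=u\circ R$; thus $\tau$ maps $X_0$ to itself. Every reflection in $D_k$ has the form $gR$ with $g\in D_k^+$. Consequently $X_0^+$ is the space of antisymmetric functions in $X$, and $X_0^-$ is the space of $D_k$-invariant functions in $X$.

\begin{lemma}\label{lem:symmetric}
\begin{enumerate}
\item[(a)] $\nabla F$ maps $X_0$ into $X_0$ and $X_0^+$ into $X_0^+$. Critical points of $F|_{X_0}$ and of $F|_{X_0^+}$ are critical points of $F$, and $F|_{X_0}$ has all the properties listed in the first sentence of Proposition~\ref{prop:minimax}.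
\item[(b)] $c_+=\inf_{X_0^+}F$ is attained at some $w\ne0$. The minimum defining $\Lambda_k(\Omega)$ is attained, $\Lambda_k(\Omega)=\|w\|_q^{q-2}$ is an eigenvalue, and $c_+=\Phi(\Lambda_k(\Omega))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each space is the set of common fixed points of a family of linear isometries $T$ with $F\circ T=F$, namely $u\mapsto u\circ g$ for $g\in D_k^+$ and $u\mapsto\det(g)\,u\circ g$ for $g\in D_k$. For such $T$ and $Tu=u$ we have $T\nabla F(u)=\nabla F(Tu)=\nabla F(u)$. So $\nabla F(u)$ lies in the subspace and is the gradient of the restriction. The remaining properties pass from $X$ to the closed subspace $X_0$.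

(b) Let $x_0\in\Omega$ lie on the axis and $B_d(x_0)\subset\Omega$. The product of $r^k\cos(k\theta)$ with a cutoff depending only on $|x-x_0|$ is a nonzero element of $X_0^+$. Coercivity and weak lower semicontinuity give a minimizer $w$. By Lemma~\ref{lem:energy}(c), $c_+<0=F(0)$, so $w\ne0$, and $c_+$ is the infimum of $\Phi([u]_s^2/\|u\|_q^2)$ over $u\in X_0^+\setminus\{0\}$, attained at $u=w$. As $\Phi$ is increasing, $w$ minimizes the Rayleigh quotient and $c_+=\Phi(\Lambda_k(\Omega))$. By (a) and Lemma~\ref{lem:energy}(b), $\|w\|_q^{q-2}$ is an eigenvalue with $\Phi(\|w\|_q^{q-2})=F(w)=c_+$.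
\end{proof}

To apply Proposition~\ref{prop:minimax} with $H=X_0$ we must construct the sets $A_m$, and for this we need the decay of $w$.

\section{Heat flow in a narrow chamber}\label{sec:heat}

The \emph{chamber} of $D_k$ is the open set
\[
S=\{|\theta|<\tfrac\pi{2k},\ r>0\}\times\mathbb R^{N-2}.
\]
Up to a null set, $\mathbb R^N$ is the disjoint union of the $2k$ sets $gS$, $g\in D_k$, and every point of $\partial S$ is fixed by a reflection in $D_k$. A function $f$ on $S$ has a unique antisymmetric extension $\tilde f$, given by $\tilde f(gx)=\det(g)f(x)$ for $x\in S$.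

We need two things about the fractional Laplacian on antisymmetric functions: a comparison principle and a barrier. Neither is easy to obtain directly. The kernel of the operator on $S$ is an alternating sum of $2k$ terms whose sign is not apparent, and $(-\Delta)^s$ is hard to compute on explicit functions. Both difficulties disappear for the heat equation, which is local, and both $(-\Delta)^s$ and its inverse are averages of the heat flow. Let $p_t(z)=(4\pi t)^{-N/2}e^{-|z|^2/4t}$ and $e^{t\Delta}f=p_t*f$. The substitution $\sigma=|z|^2/4t$ gives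
\begin{equation}\label{eq:subordination}
\int_0^\infty t^{a-1}p_t(z)\,dt=\frac{\Gamma(\frac N2-a)}{4^a\pi^{N/2}}\,|z|^{2a-N}\qquad(a<\tfrac N2,\ z\ne0),
\end{equation}
which we use for $a=-s$ and $a=s$. For $x,y\in S$ define
\[
p_t^S(x,y)=\sum_{g\in D_k}\det(g)\,p_t(x-gy),\qquad P_tf(x)=\int_Sp_t^S(x,y)f(y)\,dy .
\]
Splitting $\mathbb R^N$ into chambers shows that $P_tf=e^{t\Delta}\tilde f$ on $S$ whenever $\tilde f\in L^1(\mathbb R^N)$.

For $k=2$ the sign of $p^S_t$ can be seen directly. In the coordinates $\bar x_1=(x_1+x_2)/\sqrt2$, $\bar x_2=(x_1-x_2)/\sqrt2$ the chamber is $\{\bar x_1>0,\bar x_2>0\}$ and $D_2$ consists of the sign changes, so $p_t^S(x,y)$ is a positive factor times $\prod_{i=1,2}\big(e^{-(\bar x_i-\bar y_i)^2/4t}-e^{-(\bar x_i+\bar y_i)^2/4t}\big)>0$. For general $k$ we use the maximum principle.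

\begin{lemma}\label{lem:mp}
Let $T>0$ and let $z$ be a function on $S\times(0,T]$, of class $C^2$ in $x$ and $C^1$ in $t$, with $(\partial_t-\Delta)z\ge0$. Suppose that $\liminf z(x_n,t_n)\ge0$ along every sequence with $t_n\to0$, or $x_n\to x\in\partial S$, or $|x_n|\to\infty$. Then $z\ge0$.
\end{lemma}

\begin{proof}
Let $\epsilon>0$ and suppose that $z_\epsilon=z+\epsilon t$ has negative infimum. A minimizing sequence has a subsequence that either is of one of the three listed types or converges in $S\times(0,T]$. The first alternative would make the infimum nonnegative. So the minimum is attained at some $(\bar x,\bar t)\in S\times(0,T]$, where $\partial_tz_\epsilon\le0$ and $\Delta z_\epsilon\ge0$. This contradicts $(\partial_t-\Delta)z_\epsilon\ge\epsilon$. Hence $z_\epsilon\ge0$; let $\epsilon\to0$.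
\end{proof}

Let $f\in C_c^\infty(S)$. Then $\tilde f\in C_c^\infty(\mathbb R^N)$, and $U(x,t)=e^{t\Delta}\tilde f(x)$ has the following properties.
\begin{enumerate}
\item[(U1)] $U$ is smooth on $\mathbb R^N\times[0,\infty)$, solves the heat equation, satisfies $|U|\le\|f\|_\infty$, and $U(\cdot,t)\to\tilde f$ uniformly as $t\to0$.
\item[(U2)] $U=0$ on $\partial S\times[0,\infty)$, because $U(\cdot,t)$ is continuous and antisymmetric.
\item[(U3)] $U(x,t)\to0$ as $|x|\to\infty$, uniformly in $t$. Indeed $\sup_{t>0}p_t(z)=C|z|^{-N}$, so $|U(x,t)|\le C(|x|/2)^{-N}\|\tilde f\|_1$ if $\operatorname{supp}\tilde f\subset B_{|x|/2}(0)$.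
\end{enumerate}
If $f\ge0$, Lemma~\ref{lem:mp} gives $U\ge0$ on $S$. As $f$ is arbitrary and $p_t^S(x,\cdot)$ is continuous,
\begin{equation}\label{eq:heatpositive}
p_t^S\ge0\quad\text{on }S\times S .
\end{equation}
In particular $P_tf\in[0,\infty]$ is defined for every measurable $f\ge0$ on $S$ and is monotone in $f$. Multiplying \eqref{eq:heatpositive} by $t^{-s-1}$, integrating, and using \eqref{eq:subordination} with $a=-s$, we find that the kernels $J_\pm(x,y)=\sum_{\det g=\pm1}|x-gy|^{-N-2s}$ satisfy
\begin{equation}\label{eq:Jpositive}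
J_+-J_-\ge0\quad\text{on }\{(x,y)\in S\times S:\ x\ne y\}.
\end{equation}

The next lemma is the gain of $(r/k)^{2s}$ announced in Section~\ref{sec:mechanism}. It interpolates between a bound for $P_t$, which corresponds to $s=0$, and a bound for $\int_0^\infty P_t\,dt$, which corresponds to $s=1$; the two are balanced at the time $t=(r/k)^2$ that heat needs to cross the chamber. As barrier we use $r^a\cos(k\theta/2)$. The function $\cos(k\theta)$ vanishes on the walls and cannot dominate $r^\alpha$ there; halving the frequency keeps the barrier comparable to $r^a$ and still produces a factor $k^2$ in its Laplacian.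

\begin{lemma}\label{lem:barrier}
Let $k\ge3(\beta+2)$ and $0\le\alpha\le(q-1)\beta$. If $f$ is measurable on $S$ and $0\le f\le r^\alpha$, then on $S$
\[
\frac1{\Gamma(s)}\int_0^\infty t^{s-1}P_tf\,dt\le C_s\,k^{-2s}\,r^{\alpha+2s},\qquad C_s=\frac{\sqrt2\,(8+1/s)}{\Gamma(s)} .
\]
\end{lemma}

\begin{proof}
For $0\le a\le\beta+2$ let $\Psi_a=r^a\cos(k\theta/2)$. On $S$ we have $|k\theta/2|<\pi/4$, so $r^a/\sqrt2\le\Psi_a\le r^a$. From $\Delta=\partial_r^2+r^{-1}\partial_r+r^{-2}\partial_\theta^2+\Delta_{x''}$ and $k^2\ge9a^2\ge8a^2$,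
\begin{equation}\label{eq:Psi}
-\Delta\Psi_a=\Big(\frac{k^2}4-a^2\Big)r^{-2}\Psi_a\ge\frac{k^2}8\,r^{-2}\Psi_a\ge\frac{k^2}{8\sqrt2}\,r^{a-2}.
\end{equation}
Both $a=\alpha$ and $a=\alpha+2$ are allowed. We prove that on $S$
\begin{equation}\label{eq:twobounds}
P_tf\le\sqrt2\,r^\alpha\quad(t>0),\qquad\int_0^\infty P_tf\,dt\le8\sqrt2\,k^{-2}r^{\alpha+2}.
\end{equation}

First let $f=\chi r^\alpha$ with $\chi\in C_c^\infty(S)$, $0\le\chi\le1$, and let $U=e^{t\Delta}\tilde f$. The function $z=\sqrt2\,\Psi_\alpha-U$ satisfies $(\partial_t-\Delta)z\ge0$ by \eqref{eq:Psi}. Since $\sqrt2\,\Psi_\alpha\ge r^\alpha\ge f$, we have $z\ge f-U$, which tends to $0$ uniformly as $t\to0$ by (U1). Near $\partial S$ and at infinity, $z\ge-U\to0$ by (U2) and (U3). Lemma~\ref{lem:mp} gives $U\le\sqrt2\,\Psi_\alpha\le\sqrt2\,r^\alpha$.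

For the second bound let $W(x,t)=\int_0^tU(x,\sigma)\,d\sigma$. Then $\partial_tW=U(\cdot,t)$ and $\Delta W=\int_0^t\partial_\sigma U\,d\sigma=U(\cdot,t)-f$ on $S$, so $(\partial_t-\Delta)W=f$. Moreover $|W|\le t\|f\|_\infty$, $W$ is continuous and vanishes on $\partial S$, and $W\to0$ at infinity uniformly for $t\le T$. By \eqref{eq:Psi} with $a=\alpha+2$, the function $z=8\sqrt2\,k^{-2}\Psi_{\alpha+2}-W$ satisfies $(\partial_t-\Delta)z\ge r^\alpha-f\ge0$, and $z\ge-W$. Lemma~\ref{lem:mp} gives $W(\cdot,T)\le8\sqrt2\,k^{-2}r^{\alpha+2}$ for every $T$. Since $U\ge0$ we may let $T\to\infty$.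

For general $f$ take $\chi_n\in C_c^\infty(S)$ with $0\le\chi_n\uparrow1$ on $S$. By \eqref{eq:heatpositive}, $P_t(\chi_nf)\le P_t(\chi_nr^\alpha)$, and $P_t(\chi_nf)\uparrow P_tf$ by monotone convergence. So \eqref{eq:twobounds} holds for $\chi_nf$ and, again by monotone convergence, for $f$.

Finally fix $x\in S$ and put $T=r^2/k^2$. As $t^{s-1}\le T^{s-1}$ for $t\ge T$, \eqref{eq:twobounds} gives
\[
\int_0^\infty t^{s-1}P_tf\,dt\le\frac{T^s}s\,\sqrt2\,r^\alpha+T^{s-1}\,8\sqrt2\,k^{-2}r^{\alpha+2}=\sqrt2\Big(\frac1s+8\Big)k^{-2s}r^{\alpha+2s}.\qedhere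
\]
\end{proof}

\section{A comparison principle for antisymmetric functions}\label{sec:comparison}

Lemma~\ref{lem:barrier} estimates the antisymmetric solution of $(-\Delta)^sV=\tilde f$ in the whole space. We must compare it with the solution that vanishes outside $\Omega$. The usual proof of comparison tests the equation with a positive part. Here the positive part of an antisymmetric function is not antisymmetric, so we take the positive part on $S$ and extend it antisymmetrically. To see that this works, we fold the quadratic form onto $S$. For functions $z,\varphi$ on $S$ and $x\neq y$ in $S$ let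
\[
E(z,\varphi)(x,y)=(J_+-J_-)\,(z(x)-z(y))(\varphi(x)-\varphi(y))+2J_-\,\big(z(x)\varphi(x)+z(y)\varphi(y)\big),
\]
with $J_\pm=J_\pm(x,y)$.

\begin{lemma}\label{lem:fold}
If $z,\varphi$ are antisymmetric with finite seminorm, then
\[
\langle z,\varphi\rangle=2k\iint_{S\times S}E(z,\varphi)\,dx\,dy .
\]
For $\varphi=z$ the identity holds in $[0,\infty]$ for every measurable antisymmetric $z$.
\end{lemma}

\begin{proof}
Decompose $\mathbb R^N\times\mathbb R^N$ into the products $gS\times hS$ and substitute $x\to gx$, $y\to hy$. We have $|gx-hy|=|x-g^{-1}hy|$ and $z(gx)-z(hy)=\det(g)\,\big(z(x)-\det(g^{-1}h)z(y)\big)$, and the same formula holds for $\varphi$. Each element of $D_k$ equals $g^{-1}h$ for exactly $2k$ pairs $(g,h)$. So $\langle z,\varphi\rangle$ is $2k$ times the integral over $S\times S$ of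
\[
J_+\,(z(x)-z(y))(\varphi(x)-\varphi(y))+J_-\,(z(x)+z(y))(\varphi(x)+\varphi(y)).
\]
The decomposition is legitimate because the original integrand is absolutely integrable in the first case and nonnegative in the second. The identity $(a+b)(c+d)=-(a-b)(c-d)+2(ac+bd)$ shows that the displayed function equals $E(z,\varphi)$ pointwise.
\end{proof}

By \eqref{eq:Jpositive}, the folded form is a sum of a nonlocal energy with nonnegative kernel and a nonnegative potential term. For real $a,b$ we have $(a^+-b^+)^2\le(a-b)(a^+-b^+)\le(a-b)^2$ and $(a^+)^2=aa^+\le a^2$. Hence, pointwise,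
\begin{equation}\label{eq:Emonotone}
0\le E(z^+,z^+)\le E(z,z^+)\le E(z,z).
\end{equation}

Let $I_{2s}=\frac1{\Gamma(s)}\int_0^\infty t^{s-1}e^{t\Delta}\,dt$ be the Riesz potential. By \eqref{eq:subordination} with $a=s$, which is allowed since $N>2s$, it is the convolution with $c_{N,s}|z|^{2s-N}$ for a constant $c_{N,s}>0$.

\begin{lemma}\label{lem:comparison}
Let $\Omega$ be $D_k$-invariant. Let $f\in L^2(\Omega)$, extended by $0$, be antisymmetric, and let $v\in X$ be antisymmetric with $\langle v,\varphi\rangle=\int f\varphi$ for all $\varphi\in X$. Then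
\[
|v|\le\frac{\kappa^{-1}}{\Gamma(s)}\int_0^\infty t^{s-1}P_t|f|\,dt\quad\text{a.e.\ in }S,\qquad |v|\le\kappa^{-1}I_{2s}|f|\quad\text{a.e.\ in }\mathbb R^N .
\]
\end{lemma}

\begin{proof}
Let $\psi$ be the antisymmetric function with $\psi=|f|$ on $S$. As $f$ is antisymmetric, $|\psi|=|f|$ on $\mathbb R^N$, so $\psi\in L^1\cap L^2$ has bounded support.

\emph{The potential of $\psi$.} The function $I_{2s}|\psi|$ is locally integrable, hence finite a.e., so $V=I_{2s}\psi$ is defined a.e.\ and $|V|\le I_{2s}|f|$. It is antisymmetric, and on $S$ it equals $\frac1{\Gamma(s)}\int_0^\infty t^{s-1}P_t|f|\,dt$, which is nonnegative by \eqref{eq:heatpositive}. We claim that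
\begin{equation}\label{eq:Vsolves}
[V]_s<\infty\qquad\text{and}\qquad\langle V,\varphi\rangle=\kappa\int\psi\varphi\quad\text{for all }\varphi\in H^s .
\end{equation}
Since $V$ need not lie in $L^2$, we truncate in time. Let $V_T=\frac1{\Gamma(s)}\int_0^Tt^{s-1}e^{t\Delta}\psi\,dt\in L^2(\mathbb R^N)$. Then $V_T\to V$ a.e.\ as $T\to\infty$ by dominated convergence, and $\hat V_T=m_T\hat\psi$ with
\[
0\le m_T(\xi)=\frac1{\Gamma(s)}\int_0^Tt^{s-1}e^{-t|\xi|^2}\,dt\ \uparrow\ |\xi|^{-2s}.
\]
Now $\int|\xi|^{-2s}|\hat\psi|^2<\infty$, because $\hat\psi$ is bounded, lies in $L^2$, and $2s<N$. As $|\xi|^{2s}m_T^2\le|\xi|^{-2s}$, we get $V_T\in H^s$, and by \eqref{eq:fourier} and dominated convergence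
\[
[V_T-V_{T'}]_s^2=\kappa\int|\xi|^{2s}(m_T-m_{T'})^2|\hat\psi|^2\,d\xi\to0\qquad(T,T'\to\infty).
\]
Fatou's lemma in the double integral, as $T'\to\infty$, gives $[V_T-V]_s\to0$. Hence $[V]_s<\infty$ and, by Cauchy--Schwarz, \eqref{eq:fourier}, and dominated convergence with $0\le|\xi|^{2s}m_T\uparrow1$,
\[
\langle V,\varphi\rangle=\lim_{T\to\infty}\langle V_T,\varphi\rangle=\lim_{T\to\infty}\kappa\int|\xi|^{2s}m_T\,\hat\psi\,\overline{\hat\varphi}\,d\xi=\kappa\int\psi\varphi .
\]

\emph{Comparison.} Let $z=v-\kappa^{-1}V$, which is antisymmetric with $[z]_s<\infty$, and let $\varphi$ be the antisymmetric function with $\varphi=z^+$ on $S$. By Lemma~\ref{lem:fold} and \eqref{eq:Emonotone}, $[\varphi]_s\le[z]_s<\infty$. Since $V\ge0$ on $S$, we have $z^+\le v^+$ there; as $|\varphi|$ and $|v|$ are $D_k$-invariant, $|\varphi|\le|v|$ a.e. Thus $\varphi\in H^s$, and $\varphi\in X$ by Lemma~\ref{lem:lattice}, so $\varphi$ is an admissible test function in the equation for $v$. By Lemma~\ref{lem:fold}, \eqref{eq:Emonotone} and \eqref{eq:Vsolves},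
\[
[\varphi]_s^2\le\langle z,\varphi\rangle=\int_{\mathbb R^N}(f-\psi)\varphi=2k\int_S(f-|f|)\,z^+\le0 ,
\]
where the last equality holds because the product of the antisymmetric functions $f-\psi$ and $\varphi$ is $D_k$-invariant. So $\varphi=0$, that is, $v\le\kappa^{-1}V$ a.e.\ on $S$. The pair $(-v,-f)$ satisfies the same hypotheses and has the same $\psi$; hence $|v|\le\kappa^{-1}V$ on $S$, which is the first bound. The second follows from $V\le I_{2s}|f|$, since $|v|$ and $I_{2s}|f|$ are $D_k$-invariant.
\end{proof}

\section{Decay at the axis}\label{sec:decay}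

Put
\[
\delta_k=\kappa^{-1}C_s\,k^{-2s},\qquad\varepsilon_k=\delta_k^{1/(2-q)} .
\]

\begin{proposition}\label{prop:decay}
Let $k\ge3(\beta+2)$, let $\Omega$ be $D_k$-invariant, and let $w$ be an antisymmetric critical point of $F$. Then $|w|\le\varepsilon_k\,r^\beta$ a.e.
\end{proposition}

\begin{proof}
Let $w\neq0$. It solves $\langle w,\varphi\rangle=\int f\varphi$ for all $\varphi\in X$, where $f=|w|^{q-2}w$ is antisymmetric, vanishes outside $\Omega$, and satisfies $|f|\le1+|w|$; in particular $f\in L^2(\Omega)$, and Lemma~\ref{lem:comparison} applies.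

\emph{$w$ is bounded.} Let $L=\operatorname{diam}\Omega$ and $G(z)=\kappa^{-1}c_{N,s}|z|^{2s-N}\mathbf 1_{\{|z|\le L\}}$. The second bound of Lemma~\ref{lem:comparison} gives $|w|\le G*|f|$ a.e.\ in $\Omega$. Let $\frac1a=1-\frac sN$. Then $(N-2s)a<N$, so $G\in L^a(\mathbb R^N)$. Young's inequality states that $\|G*|f|\|_{\bar p}\le\|G\|_a\|f\|_p$ when $\frac1{\bar p}=\frac1p+\frac1a-1=\frac1p-\frac sN\ge0$. If $w\in L^p(\Omega)$, then $f\in L^p(\Omega)$, and there are two cases. If $\frac1p\ge\frac sN$, then $w\in L^{\bar p}(\Omega)$. If $\frac1p<\frac sN$, then $f\in L^{N/s}(\Omega)$ because $\Omega$ is bounded, and $w\in L^\infty$. Starting from $p=2$, each step lowers $\frac1p$ by $\frac sN$ or ends the process, so $w\in L^\infty$ after finitely many steps.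

\emph{Iteration.} Let $\beta_n=\beta(1-(q-1)^n)$. Then $\beta_0=0$, $\beta_n\uparrow\beta$, and
\[
(q-1)\beta_n+2s=(q-1)\beta+2s-\beta(q-1)^{n+1}=\beta_{n+1}.
\]
Let $M_0=\|w\|_\infty>0$ and $M_{n+1}=\delta_kM_n^{q-1}$. We show by induction that $|w|\le M_nr^{\beta_n}$ a.e. The case $n=0$ is the definition of $M_0$. If the bound holds for $n$, then $0\le M_n^{1-q}|f|\le r^{\alpha_n}$ with $\alpha_n=(q-1)\beta_n\in[0,(q-1)\beta]$. The first bound of Lemma~\ref{lem:comparison} and Lemma~\ref{lem:barrier} give $|w|\le\kappa^{-1}M_n^{q-1}C_sk^{-2s}r^{\alpha_n+2s}=M_{n+1}r^{\beta_{n+1}}$ a.e.\ on $S$, hence a.e.\ in $\mathbb R^N$, as $|w|$ and $r$ are $D_k$-invariant. The map $\log M\mapsto\log\delta_k+(q-1)\log M$ is a contraction because $0<q-1<1$, and its fixed point is $\log\varepsilon_k$. So $M_n\to\varepsilon_k$, and the proposition follows as $n\to\infty$.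
\end{proof}

The limit $\varepsilon_k$ does not remember $M_0$. This is the effect of sublinearity, and it is the reason why $k_0$ in Theorem~\ref{thm:main} does not depend on $\Omega$.

\section{Directions of descent and proof of the theorem}\label{sec:descent}

Let $k\ge3(\beta+2)$, let $\Omega$ be as in Theorem~\ref{thm:main}, and let $w$ be the minimizer of Lemma~\ref{lem:symmetric}(b). We perturb $w$ by $D_k$-invariant functions supported in thinner and thinner shells around the axis. All constants attached to these functions must be independent of $k$ and of their number $m$, so that the factor $k^{2s}$ from Proposition~\ref{prop:decay} wins once and for all.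

\subsection*{Test functions}
Fix $\varphi_0\in C_c^\infty(\mathbb R^N)$, $\varphi_0\ge0$, $\varphi_0\not\equiv0$, depending only on $r$ and $x''$ and supported in $\{1<r<2,\ |x''|<1\}$; for $N=2$ the condition on $x''$ is void. Let $x_0\in\Omega$ lie on the axis, $B_d(x_0)\subset\Omega$, and for $j\ge1$ let
\[
r_j=\frac d4\,4^{-j},\qquad e_j(x)=r_j^{-(N-2s)/2}\,\varphi_0\Big(\frac{x-x_0}{r_j}\Big).
\]
On $\operatorname{supp}e_j$ we have $|x-x_0|\le\sqrt5\,r_j<d$, so $e_j\in C_c^\infty(\Omega)$. Since $x_0$ is on the axis, $e_j$ depends only on $r$ and $x''$, so $e_j\in X_0^-$, and $\operatorname{supp}e_j\subset\{r_j<r<2r_j\}$.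

\begin{lemma}\label{lem:gram}
There are constants $C_1,b_0>0$, depending only on $N$, $s$ and $\varphi_0$, such that for all $m\ge1$, $t\in\mathbb R^m$ and $\varphi=\sum_{j\le m}t_je_j$,
\[
[\varphi]_s^2\le C_1|t|^2,\qquad\int r^{-2s}\varphi^2\,dx=b_0|t|^2 .
\]
\end{lemma}

\begin{proof}
By scaling, $[e_j]_s^2=[\varphi_0]_s^2$, $\int r^{-2s}e_j^2=b_0:=\int r^{-2s}\varphi_0^2$, and $\|e_j\|_1=r_j^{(N+2s)/2}\|\varphi_0\|_1$. For $i<j$ we have $2r_j\le r_i/2$, so the supports of $e_i$ and $e_j$ are at distance at least $r_i/2$. Disjointness gives the second identity. It also gives $e_ie_j=0$, so only the mixed terms survive in $\langle e_i,e_j\rangle$, and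
\[
|\langle e_i,e_j\rangle|=2\iint\frac{e_i(x)e_j(y)}{|x-y|^{N+2s}}\,dx\,dy\le2\Big(\frac{r_i}2\Big)^{-N-2s}\|e_i\|_1\|e_j\|_1=C_0\Big(\frac{r_j}{r_i}\Big)^{\frac N2+s}\le C_0\,4^{-(j-i)},
\]
with $C_0=2^{N+2s+1}\|\varphi_0\|_1^2$; the last step uses $\frac N2+s\ge1$. For each $i$, therefore, $\sum_{j\ne i}|\langle e_i,e_j\rangle|\le2C_0\sum_{l\ge1}4^{-l}\le C_0$. With $|t_it_j|\le\frac12(t_i^2+t_j^2)$ we obtain $[\varphi]_s^2\le([\varphi_0]_s^2+C_0)|t|^2$.
\end{proof}

\subsection*{The energy estimate}
The second-order expansion of \eqref{eq:average} used in Section~\ref{sec:mechanism} is only formal, since $|w|^{q-2}$ is singular where $w=0$. The following inequality replaces it, and the singularity works in our favor. For real $a,b$ with $|a|,|b|\le M$ and $M>0$,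
\begin{equation}\label{eq:convexity}
|a+b|^q+|a-b|^q-2|a|^q\ge\tfrac12\,q(q-1)\,M^{q-2}\,b^2 .
\end{equation}
For $b=0$ both sides vanish. For $b\ne0$ the function $\omega(\sigma)=|a+\sigma b|^q$ has an absolutely continuous derivative, because $\omega''(\sigma)=q(q-1)b^2|a+\sigma b|^{q-2}$ is locally integrable when $q>1$. Taylor's formula gives $\omega(1)+\omega(-1)-2\omega(0)=\int_{-1}^1(1-|\sigma|)\,\omega''(\sigma)\,d\sigma$. Since $q<2$ and $|a+\sigma b|\le2M$, we have $|a+\sigma b|^{q-2}\ge(2M)^{q-2}\ge\frac12M^{q-2}$, and $\int_{-1}^1(1-|\sigma|)\,d\sigma=1$. This proves \eqref{eq:convexity}.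

\begin{lemma}\label{lem:descent}
Let $\varphi=\sum_{j\le m}t_je_j$ satisfy $|\varphi|\le\varepsilon_kr^\beta$. Then
\[
F(w+\varphi)-F(w)\le\frac12\Big(C_1-\frac{(q-1)\,b_0\,\kappa}{2C_s}\,k^{2s}\Big)|t|^2 .
\]
\end{lemma}

\begin{proof}
Since $w\in X_0^+$ and $\varphi\in X_0^-$, identity \eqref{eq:average} holds. Its integrand vanishes where $\varphi=0$. Where $\varphi\ne0$ we have $r>0$, and we apply \eqref{eq:convexity} with $a=w(x)$, $b=\varphi(x)$, $M=\varepsilon_kr^\beta$; the bound $|a|\le M$ is Proposition~\ref{prop:decay}. As $\varepsilon_k^{q-2}=\delta_k^{-1}$ and $\beta(q-2)=-2s$, we have $M^{q-2}=\delta_k^{-1}r^{-2s}$. Hence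
\[
F(w+\varphi)-F(w)\le\frac12[\varphi]_s^2-\frac{q-1}{4\delta_k}\int r^{-2s}\varphi^2\,dx ,
\]
and Lemma~\ref{lem:gram} together with $\delta_k^{-1}=\kappa k^{2s}/C_s$ finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $k_0$ so that every $k\ge k_0$ satisfies
\[
k\ge3(\beta+2)\qquad\text{and}\qquad(q-1)\,b_0\,\kappa\,k^{2s}>2C_sC_1 .
\]
As $\varphi_0$ is fixed once for each $N$, the number $k_0$ depends only on $N,s,q$. Let $k\ge k_0$. By Lemma~\ref{lem:symmetric}(b), $\Lambda_k(\Omega)=\|w\|_q^{q-2}$ is an eigenvalue. Proposition~\ref{prop:decay} gives $\|w\|_q\le\varepsilon_k\|r^\beta\|_q$, and since $q-2<0$,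
\[
\Lambda_k(\Omega)\ge\varepsilon_k^{q-2}\,\|r^\beta\|_q^{q-2}=\frac\kappa{C_s}\,k^{2s}\,\|r^\beta\|_q^{-(2-q)} ,
\]
which is the lower bound with $c=\kappa/C_s$.

Fix $m\ge1$. On the supports of $e_1,\dots,e_m$ we have $r\ge r_m$, and these supports are disjoint. So if $\rho>0$ satisfies $\rho\max_{j\le m}\|e_j\|_\infty\le\varepsilon_kr_m^\beta$, then every $\varphi=\sum_{j\le m}t_je_j$ with $|t|=\rho$ satisfies $|\varphi|\le\varepsilon_kr^\beta$. Let
\[
A_m=\Big\{w+\sum_{j\le m}t_je_j:\ |t|=\rho\Big\}\subset X_0 .
\]
By Lemma~\ref{lem:descent} and the choice of $k_0$, $F<F(w)=c_+$ on $A_m$; in particular $A_m$ is disjoint from $X_0^+$. The $e_j$ are linearly independent, so $t\mapsto w+\sum t_je_j$ is a homeomorphism from the sphere $\{|t|=\rho\}\subset\mathbb R^m$ onto $A_m$, and it carries $t\mapsto-t$ to $\tau$. Thus $A_m$ is admissible and $\gamma(A_m)\ge m$ by the Borsuk--Ulam theorem.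

By Lemma~\ref{lem:symmetric}(a), Proposition~\ref{prop:minimax} applies to $F|_{X_0}$ and yields critical values $c_j<c_+$ of $F$ with $c_j\to c_+$. They are negative, so $\Phi^{-1}(c_j)$ is an eigenvalue by Lemma~\ref{lem:energy}(b). Since $\Phi^{-1}$ is continuous and strictly increasing, $\Phi^{-1}(c_j)<\Phi^{-1}(c_+)=\Lambda_k(\Omega)$ and $\Phi^{-1}(c_j)\to\Lambda_k(\Omega)$.
\end{proof}

\begin{remark}[The role of the hypotheses]\label{rem:hypotheses}
The condition $q<2$ makes $F$ coercive, makes the iteration in Proposition~\ref{prop:decay} a contraction, and makes $|w|^{q-2}$ large where $w$ is small; for $q=2$ the spectrum is discrete. The condition $q>1$ gives $F\in C^1$ and the positive factor $q-1$ in Lemma~\ref{lem:descent}. The $D_k$-invariance of $\Omega$ defines $\tau$ and the antisymmetric class. That $\Omega$ meets the axis allows the scale-invariant bumps $e_j$ to be placed in $\Omega$ for all $j$, and hence produces sets $A_m$ of arbitrarily large genus for one fixed $k$. The size of $k$ enters twice: $k\ge3(\beta+2)$ makes $\Psi_a$ a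 barrier, and $k^{2s}$ must outweigh $C_1$. Finally, $N\ge2$ gives $N>2s$, which the Riesz potential requires, and it provides chambers of arbitrarily small opening. On the line the only nontrivial group of linear isometries is $\{\pm1\}$, its chamber is a half-line, and there is no parameter with which to make $\delta_k$ small.
\end{remark}

\begin{thebibliography}{1}

\bibitem{FL}
Giovanni Franzina, Danilo Licheri, \emph{A non-local semilinear eigenvalue problem}, arXiv:2207.06274 (2022).

\end{thebibliography}
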